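
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{fact}[theorem]{Fact}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem*{question}{Question}

\numberwithin{equation}{section}

\title{A simple $\omega$-stable group whose generic type is isolated over every finite set}


\begin{abstract}
A stationary type with finite domain is called eventually non-isolated if its nonforking extension over some larger finite set is non-isolated. The generic type of an infinite simple group of finite $U$-rank always has this property, and Tanovi\'c asked whether the same holds for every simple superstable group. We show that it does not. We construct an $\omega$-stable expansion of a field $K$ of characteristic $0$ such that the generic type of $\mathrm{PSL}_2(K)$ is isolated over every finite set. The field carries a derivation into an infinite-dimensional vector space, and the generic type of $K$ over a finite tuple $\bar b$ is isolated by the formula saying that $x$ is not functionally dependent on $\bar b$. We also show that $U(K)=\omega^\omega$, and that this rank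 is the least possible: a superstable field of $U$-rank $\omega^\alpha$ whose generic type is isolated over every finite set over which the field is defined satisfies $\alpha\ge\omega$.
\end{abstract}

\section{The question and the answer}

\subsection*{The question}
Let $T$ be a complete superstable theory in a countable language, with infinite models. We work in a monster model $\bar M$ of $T$ and allow imaginary elements, so that $T=T^{eq}$; $U$ is Lascar's rank of complete types. Groups are infinite groups definable over a finite set of parameters, and \emph{simple} means having no nontrivial proper normal subgroups. The generic type of a group defined over a finite set $A$ is a generic type over $A$ (generic types are recalled in Section~\ref{sec:forces}); the groups for which we use the phrase have exactly one. The generic type of a field is that of its additive group.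

A stationary type $p$ with finite domain is \emph{eventually non-isolated} if there is a finite $B\supseteq\mathrm{dom}(p)$ such that the nonforking extension of $p$ over $B$ is non-isolated. So $p$ fails to be eventually non-isolated exactly when, over each finite $B\supseteq \mathrm{dom}(p)$, a single formula captures what it means to realize $p$ independently of $B$.

For a generic type this looks too much to ask. Let $K$ be an algebraically closed field with no further structure. A definable subset of $K$ is finite or cofinite, and the generic type over $B$ consists of the cofinite sets defined over $B$. Each of them contains elements algebraic over $\emptyset$, so the generic type is not isolated over any $B$: being transcendental over $B$ takes infinitely many formulas. For simple groups of finite rank the situation is similar: an infinite simple group of finite $U$-rank is $\aleph_1$-categorical but not $\aleph_0$-categorical, and consequently its generic type is eventually non-isolated. This leads to the following question, posed in \cite{Tanovic}.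

\begin{question}
Is the generic type of every simple superstable group eventually non-isolated?
\end{question}

\subsection*{The results}
The answer is no.

\begin{theorem}\label{thm:A}
There is a complete $\omega$-stable theory $T$ in a countable language, whose models are expansions of fields $K$ of characteristic $0$, such that for every finite $B\subset\bar M^{eq}$ the generic type of $G=\mathrm{PSL}_2(K)$ over $B$ is isolated. Here $G$ is infinite, simple and $\emptyset$-definable in $T^{eq}$. In particular, the generic type of $G$ is not eventually non-isolated.
\end{theorem}

Two supplements locate this example; neither is needed for Theorem~\ref{thm:A}.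

\begin{theorem}\label{thm:B1}
Let $T$, $K$ and $G$ be as constructed for Theorem~\ref{thm:A}.
\begin{enumerate}
\item[\textup{(a)}] $U(K)=\omega^\omega$ and $U(G)=\omega^\omega\cdot 3$.
\item[\textup{(b)}] Let $\mathbf G$ be a simple algebraic group over $K$ such that $\mathbf G(K)$ is simple as an abstract group. Then the generic type of $\mathbf G(K)$ is isolated over every finite subset of $\bar M^{eq}$ over which $\mathbf G(K)$ is defined.
\end{enumerate}
\end{theorem}

Only the inequality $U(K)\le\omega^\omega$ in (a) uses the known value of the Morley rank of differentially closed fields (Fact~\ref{fact:McGrail}).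

\begin{theorem}\label{thm:B2}
Let $F$ be an infinite field definable over a finite set in a superstable theory, with $U(F)=\omega^\alpha$. If the generic type of $F$ is isolated over all finite sets over which $F$ is defined, then $\alpha\ge\omega$. Consequently, if $U(F)=\omega^\alpha$ with $\alpha<\omega$, then the generic types of $F$ and of $\mathrm{PSL}_2(F)$ are eventually non-isolated.
\end{theorem}

\subsection*{The idea}
The proof of Theorem~\ref{thm:B2}, given first, in Section~\ref{sec:forces}, tells us what to build. Suppose the generic type of a field $K$ of $U$-rank $\omega^\alpha$ is isolated over every finite $B$. Then the non-generic elements over $B$ form a $B$-definable set $D_B$. This $D_B$ turns out to be a proper algebraically closed subfield, and it grows strictly when an element generic over $B$ is added to $B$. A proper extension of definable algebraically closed fields raises the rank by at least one power of $\omega$. So $K$ must contain an infinite tower of definable subfields of ranks at least $1,\omega,\omega^2,\dots$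

Such ranks are supplied by differentially closed fields with $n$ commuting derivations, whose Morley rank is $\omega^n$. Accordingly we look for a field $K$ in which $D_{b_1\dots b_r}$ is differentially closed with respect to $r$ derivations. Think of the elements of $K$ as functions of infinitely many variables, of $D_{\bar b}$ as the functions that depend on $b_1,\dots,b_r$ only, and of the derivations of $D_{\bar b}$ as the partial derivatives $\partial/\partial b_i$. The structure on $K$ should record functional dependence but must not prefer any system of coordinates. We therefore do not name derivations; we name only the linear relations $\sum a_k\,dx_k=0$ between differentials, where $d:K\to\Omega$ is a derivation into an infinite-dimensional vector space. Then any $x\notin D_{\bar b}$ can serve as a new coordinate, all choices of it look alike over $\bar b$, and ``$x\notin D_{\bar b}$'' isolates a complete type. Example~\ref{ex:one} shows this with a single derivation.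

\section{What isolation forces on a field}\label{sec:forces}

We recall standard facts. Let $H$ be a group definable over $A$ in a superstable theory. A definable $X\subseteq H$ is \emph{generic} if finitely many translates of $X$ cover $H$; a type is generic if all formulas in it are (intersected with $H$).

\begin{fact}\label{fact:ss}
\begin{enumerate}
\item[\textup{(a)}] A finite union of non-generic definable sets is non-generic. Generic types exist over every $B\supseteq A$, extend to generic types over larger sets, and restrict to generic types over smaller sets containing $A$.
\item[\textup{(b)}] For $h\in H$ and $B\supseteq A$, the type $\mathrm{tp}(h/B)$ is generic iff $U(h/B)$ has the largest value attained by elements of $H$; this value does not depend on $B$ and is denoted by $U(H)$. An extension of a generic type is nonforking iff it is generic.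
\item[\textup{(c)}] If $H$ has no proper definable subgroup of finite index, then $H$ has exactly one generic type over each $B\supseteq A$. By \textup{(b)} this type is stationary, and its nonforking extension over $B'\supseteq B$ is the generic type over $B'$.
\item[\textup{(d)}] An infinite field $F$ definable in a superstable theory is algebraically closed, and its additive group has exactly one generic type over each set over which $F$ is defined \textup{\cite{CherlinShelah}}.
\item[\textup{(e)}] \textup{(Lascar's inequalities)} $U(x/By)+U(y/B)\le U(xy/B)\le U(x/By)\oplus U(y/B)$, where $xy$ is the concatenation of the tuples $x$ and $y$, and $\oplus$ is the natural sum of ordinals.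
\end{enumerate}
\end{fact}

\begin{lemma}\label{lem:step}
Let $k\subsetneq k'$ be fields definable in a superstable theory, $k$ a subfield of $k'$, with $k$ algebraically closed and $U(k)\ge\omega^\beta$. Then $U(k')\ge\omega^{\beta+1}$.
\end{lemma}

\begin{proof}
Let $b\in k'\setminus k$. As $k$ is algebraically closed, $b$ is transcendental over $k$, so for each $m\geq 1$ the elements $1,b,\dots,b^{m-1}$ are linearly independent over $k$, and $(c_0,\dots,c_{m-1})\mapsto\sum c_ib^i$ is a definable embedding of $k^m$ into $k'$. Let $E$ be a set containing $b$ over which $k,k'$ are defined, and let $c_0,\dots,c_{m-1}$ be generic elements of $k$ over $E$ that are independent over $E$. Repeated use of the first Lascar inequality gives $U(c_0\dots c_{m-1}/E)\ge\omega^\beta\cdot m$. The image $\sum c_ib^i\in k'$ is interdefinable with $(c_0,\dots,c_{m-1})$ over $E$, so $U(k')\ge\omega^\beta\cdot m$ for every $m$, that is, $U(k')\ge\omega^{\beta+1}$.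
\end{proof}

\begin{lemma}\label{lem:DB}
Let $F$ be an infinite field definable over a finite set $A$ in a superstable theory, with $U(F)=\omega^\alpha$, and suppose that the generic type of $F$ is isolated over every finite $B\supseteq A$. For such $B$ let $D_B=\{x\in F:U(x/B)<\omega^\alpha\}$. Then $D_B$ is a $B$-definable proper subfield of $F$ and is algebraically closed. If $b\in F\setminus D_B$, then $D_B\subsetneq D_{Bb}$.
\end{lemma}

\begin{proof}
By Fact~\ref{fact:ss}(b) and (d), the complement of $D_B$ in $F$ is the set of realizations of the unique generic type over $B$. It is nonempty, and by isolation it is $B$-definable. If $x,y\in D_B$, then the pair $(x,y)$ satisfies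
\[
U(x,y/B)\le U(x/By)\oplus U(y/B)\le U(x/B)\oplus U(y/B)<\omega^\alpha ,
\]
because the ordinals below $\omega^\alpha$ are closed under $\oplus$; here the hypothesis that $U(F)$ is a power of $\omega$ is used. The difference $x-y$ and the product $x\cdot y$ are definable from the pair over $B$, so they lie in $D_B$. For $x\ne0$ the inverse $x^{-1}$ is interdefinable with $x$ over $B$. Also $0,1\in D_B$, since their rank is $0$. So $D_B$ is a subfield. If $x\in F$ is algebraic over the field $D_B$, then $x$ is in the model-theoretic algebraic closure of $B$ and finitely many $d_1,\dots,d_s\in D_B$, so $U(x/B)\le U(d_1/B)\oplus\cdots\oplus U(d_s/B)<\omega^\alpha$ and $x\in D_B$. As $F$ is algebraically closed, so is $D_B$. Finally, $D_B\subseteq D_{Bb}$ because $U(x/Bb)\le U(x/B)$, and $b\in D_{Bb}\setminus D_B$.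
\end{proof}

For $u,v,w$ in a field with $u\ne0$ put
\begin{equation}\label{eq:chart}
\rho(u,v,w)=\pm\begin{pmatrix}u&v\\ w&(1+vw)/u\end{pmatrix}\in\mathrm{PSL}_2 .
\end{equation}
This map is onto the set of $\pm g$ with nonzero upper left entry, and its fibers are the sets $\{(u,v,w),(-u,-v,-w)\}$; the remaining elements are $\pm\bigl(\begin{smallmatrix}0&v\\-1/v&z\end{smallmatrix}\bigr)$ with $v\neq 0$. Recall that $\mathrm{PSL}_2(F)$ is simple for every field $F$ with at least four elements.

\begin{lemma}\label{lem:rankG}
Let $F$ be an infinite field definable over $A$ in a superstable theory, with $U(F)=\omega^\alpha$, and let $G=\mathrm{PSL}_2(F)$. Then $U(G)=\omega^\alpha\cdot3$. If $B\supseteq A$ and $u,v,w$ are generic elements of $F$ over $B$, independent over $B$, then $\rho(u,v,w)$ is generic in $G$ over $B$.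
\end{lemma}

\begin{proof}
Lascar's inequalities give $\omega^\alpha\cdot3\le U(uvw/B)\le\omega^\alpha\oplus\omega^\alpha\oplus\omega^\alpha=\omega^\alpha\cdot 3$. As $\rho$ has finite fibers, $\rho(u,v,w)$ is interalgebraic with $(u,v,w)$ over $B$, so it has the same rank. No element of $G$ has larger rank over $B$: one with nonzero upper left entry is definable over $A$ from three elements of $F$, so its rank is at most $\omega^\alpha\cdot3$; any other one is definable from the two elements $v,z$, so its rank is at most $\omega^\alpha\cdot2$. Now apply Fact~\ref{fact:ss}(b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B2}]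
Let $F$ be defined over the finite set $A$. We show more precisely that $\alpha\ge\omega$ if the generic type of $F$ is isolated over every finite $B\supseteq A$. By Lemma~\ref{lem:DB} we can choose $b_1,b_2,\dots$ in $F$ with $b_{i+1}\notin D_{Ab_1\dots b_i}$, and then
\[
D_A\subsetneq D_{Ab_1}\subsetneq D_{Ab_1b_2}\subsetneq\cdots
\]
are definable algebraically closed fields. Since $D_A$ is infinite, $U(D_A)\ge1=\omega^0$, and Lemma~\ref{lem:step} gives $U(D_{Ab_1\dots b_k})\ge\omega^k$ by induction on $k$. So $\omega^\alpha=U(F)\ge\omega^k$ for all $k$, that is, $\alpha\ge\omega$.

Now let $\alpha<\omega$. For every finite $A$ over which $F$ is defined there is a finite $B\supseteq A$ over which the generic type of $F$ is not isolated; by Fact~\ref{fact:ss}(d) and (b) that type is the nonforking extension of the generic type over $A$. This proves the statement for $F$.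

Let $G=\mathrm{PSL}_2(F)$. A proper subgroup of finite index would contain a proper normal subgroup of finite index, so the infinite simple group $G$ has none, and Fact~\ref{fact:ss}(c) applies to it. Suppose the generic type of $G$ over a finite set $A_0$ over which $G$ is defined is not eventually non-isolated, and let $A\supseteq A_0$ be finite such that $F$ is defined over $A$. For every finite $B\supseteq A$ the generic type of $G$ over $B$ is then isolated, by a formula defining a set $X_B$, say. By Lemma~\ref{lem:rankG}, $X_B$ contains $\rho(u,v,w)$ for some independent generic triple over $B$. For $\pm g\in X_B$ let $u_g$ be the upper left entry of $g$; it is determined up to sign, so $u_g^2$ is determined. All elements of $X_B$ have the same type over $B$, so $U(u_g^2/B)=U(u^2/B)=U(u/B)=\omega^\alpha$ for each $\pm g\in X_B$. Hence $\{u_g^2:\pm g\in X_B\}$ is a nonempty $B$-definable set of generic elements of $F$ over $B$. The generic type of $F$ over $B$ is unique, so this set isolates it. This holds for every finite $B\supseteq A$, so $\alpha\ge\omega$ by the first part, a contradiction.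
\end{proof}

\section{Differential fields and changes of coordinates}\label{sec:dcf}

A \emph{differential field} is a field of characteristic $0$ with $n$ commuting derivations $\partial_1,\dots,\partial_n$, viewed as a structure in $L_n=\{+,-,\cdot,0,1,\partial_1,\dots,\partial_n\}$. It is \emph{existentially closed} (e.c.) if every quantifier-free $L_n$-formula over it that has a solution in some differential field extension has a solution in it.

\begin{fact}[\cite{McGrail}]\label{fact:McGrail}
The e.c.\ differential fields with $n$ derivations are the models of a theory $\mathrm{DCF}_{0,n}$, which is complete, has quantifier elimination, is $\omega$-stable, and satisfies $RM(x=x)=\omega^n$. For $n=0$ this is $\mathrm{ACF}_0$.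
\end{fact}

Models of $\mathrm{DCF}_{0,n}$ are algebraically closed: derivations of a field of characteristic $0$ extend uniquely to its algebraic closure and, by uniqueness, still commute there, so existential closedness applies.

We want to treat all coordinate systems equally, so first we need to know that passing from $\partial_1,\dots,\partial_n$ to the partial derivatives with respect to other coordinates $b_1,\dots,b_n$ does not leave the class.

\begin{lemma}\label{lem:coord}
Let $(F,\partial)\models\mathrm{DCF}_{0,n}$ and let $b_1,\dots,b_n\in F$ be such that $J=(J_{kj})=(\partial_kb_j)$ is invertible. Let $P=J^{-1}$ and $\partial'_i=\sum_kP_{ik}\partial_k$, so that $\partial'_ib_j=\delta_{ij}$. Then the $\partial'_i$ commute and $(F,\partial')\models\mathrm{DCF}_{0,n}$.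
\end{lemma}

\begin{proof}
Since the $\partial_k$ commute, $[\partial'_i,\partial'_l]=\sum_mc_m\partial_m$ with $c_m=\sum_k\bigl(P_{ik}\,\partial_kP_{lm}-P_{lk}\,\partial_kP_{im}\bigr)$. The bracket kills every $b_j$, because the $\partial'_ib_j$ are constants $0$ or $1$. So $\sum_mc_mJ_{mj}=0$ for all $j$, and $c=0$.

For existential closedness, let $(F',\partial')$ be a differential field extending $(F,\partial')$. On $F'$ put $\delta_k=\sum_iJ_{ki}\partial'_i$; since $JP=1$, this extends $\partial_k$. The $\partial'_i$ commute on $F'$, so $[\delta_k,\delta_l]=\sum_mc_m\partial'_m$ for some $c_m\in F'$. We apply this to $b_j$. As $\partial_m'b_j=\delta_{mj}$ and $\delta_lb_j=\partial_lb_j\in F$, we get $c_j=\partial_k\partial_lb_j-\partial_l\partial_kb_j=0$. So $(F',\delta)$ is a differential field extending $(F,\partial)$, and $\partial'_i=\sum_kP_{ik}\delta_k$ on $F'$. Therefore an existential statement over $F$ about $\partial'$ that is true in $F'$ is an existential statement over $F$ about $\delta$. As $(F,\partial)$ is e.c., the statement holds in $F$.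
\end{proof}

\begin{example}[One derivation]\label{ex:one}
Let $(F,\partial)\models\mathrm{DCF}_{0,1}$ with field of constants $C$. In $(F,\partial)$ the nonconstant elements realize many types; for instance $\partial x=1$ holds for some of them and fails for others. Now forget $\partial$ and keep only the field structure and the relations
\[
S_m(a_1,\dots,a_m;x_1,\dots,x_m)\quad\Longleftrightarrow\quad\sum_ka_k\,\partial x_k=0\qquad(m\ge1).
\]
Call the resulting structure $F^\flat$. The set $C=\{x:S_1(1;x)\}$ is definable in it, and \emph{all elements of $F\setminus C$ have the same type in $F^\flat$}.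

To see this, let $x\in F\setminus C$ and $\partial^x=(\partial x)^{-1}\partial$. By Lemma~\ref{lem:coord}, $(F,\partial^x)\models\mathrm{DCF}_{0,1}$, and $\partial^xx=1$. Moreover $\partial^x$ defines the same relations $S_m$ as $\partial$. Hence each formula about $x$ in $F^\flat$ translates, in a way not depending on $x$, into a formula about $x$ in $(F,\partial^x)$. It is therefore enough that the $L_1$-type of $x$ in $(F,\partial^x)$ does not depend on $x$, and by quantifier elimination we need only consider atomic formulas. Since $\partial^xx=1$, every $L_1$-term in $x$ equals $f(x)$ for a polynomial $f\in\mathbb Z[X]$ determined by the term, with $\partial^x$ acting as $d/dX$. And $f(x)=0$ only if $f=0$: if $x$ had a minimal polynomial $q$ over $\mathbb Q$, then $0=\partial^x(q(x))=q'(x)\ne0$.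

So over $\emptyset$ the formula ``$x\notin C$'' isolates a complete type. Over a nonconstant parameter $b$ the method stops: every $x$ now satisfies $\partial x\in F\,\partial b$, and no new coordinate is left. With $n$ derivations a new coordinate is left only as long as the parameters involve fewer than $n$ coordinates; to accommodate all finite sets of parameters we need infinitely many coordinates. Moreover, once parameters $\bar b$ are present, the elements depending on $\bar b$ form a field with derivations of its own. The next two lemmas are there to control it.
\end{example}

\begin{lemma}\label{lem:const}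
Let $(F,\partial)\models\mathrm{DCF}_{0,n}$, $r\le n$, and $C=\{x\in F:\partial_jx=0\text{ for }j>r\}$. Then $C$ is closed under $\partial_1,\dots,\partial_r$ and $(C,\partial_1,\dots,\partial_r)\models\mathrm{DCF}_{0,r}$.
\end{lemma}

\begin{proof}
$C$ is a subfield, and it is closed under $\partial_1,\dots,\partial_r$ because the derivations commute. If $x\in F$ is algebraic over $C$ with minimal polynomial $q$, then $0=\partial_j(q(x))=q'(x)\,\partial_jx$ for $j>r$, so $x\in C$. As $F$ is algebraically closed, so is $C$.

Let $(C',\partial_1,\dots,\partial_r)$ be a differential field extending $C$, and put $\partial_j=0$ on $C'$ for $j>r$. Since $C$ is algebraically closed, $F\otimes_CC'$ is a domain. The derivations $\partial_i\otimes1+1\otimes\partial_i$ ($i\le n$) are well defined on it, because $\partial_i$ on $F$ and on $C'$ agree on $C$ and map $C$ into $C$: for $c\in C$ both $fc\otimes g$ and $f\otimes cg$ are sent to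
\[
c\,\partial_if\otimes g+f\,\partial_ic\otimes g+fc\otimes\partial_ig .
\]
They commute and extend to the fraction field, which thus is a differential field extending both $F$ and $C'$. Suppose a quantifier-free $L_r$-formula $\theta(\bar x)$ over $C$ has a solution in $C'$. Then $\theta(\bar x)\wedge\bigwedge_{j>r}\partial_j\bar x=0$ has a solution in this extension of $F$, hence one in $F$, and that solution lies in $C$. So $C$ is e.c.
\end{proof}

\begin{lemma}\label{lem:lindisj}
Let $F\subseteq F'$ be fields, with a set of derivations on $F'$ preserving $F$. Let $C'$ be the field of common constants in $F'$ and $C=C'\cap F$. Then $F$ and $C'$ are linearly disjoint over $C$.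
\end{lemma}

\begin{proof}
Suppose $c_1,\dots,c_m\in C'$ are linearly independent over $C$ but dependent over $F$. Let $\sum f_ic_i=0$ be a nontrivial relation over $F$ with the fewest nonzero coefficients; after reordering and scaling, $f_1=1$. Applying a derivation $\delta$ from the set gives the relation $\sum_{i\ge2}\delta(f_i)c_i=0$ over $F$ with fewer nonzero coefficients, so $\delta f_i=0$ for all $i$. Hence all $f_i$ lie in $C$, contradicting independence over $C$.
\end{proof}

\section{The theory}\label{sec:theory}

\subsection*{Fields with a derivation into a vector space}
Let $L$ be the ring language together with $2m$-ary relations $S_m(a_1,\dots,a_m;x_1,\dots,x_m)$ for $m\ge1$. A \emph{$d$-field} is a field $K$ of characteristic $0$ with a derivation $d:K\to\Omega$ into a $K$-vector space $\Omega$ spanned by $dK$, viewed as an $L$-structure by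
\[
S_m(\bar a;\bar x)\quad\Longleftrightarrow\quad\sum_ka_k\,dx_k=0 .
\]

\begin{lemma}\label{lem:axioms}
An $L$-structure $K$ is a $d$-field iff it is a field of characteristic $0$ satisfying, for all $m\ge1$ and all elements of $K$:
\begin{enumerate}
\item[\textup{(i)}] $S_m(\bar a;\bar x)$ is invariant under permuting the entries of $\bar a$ and of $\bar x$ simultaneously;
\item[\textup{(ii)}] $S_{m+1}(\bar a,0;\bar x,y)\leftrightarrow S_m(\bar a;\bar x)$;
\item[\textup{(iii)}] $S_{m+1}(\bar a,a',a'';\bar x,y,y)\leftrightarrow S_m(\bar a,a'+a'';\bar x,y)$, with $\bar a,\bar x$ of length $m-1$;
\item[\textup{(iv)}] $S_1(0;x)$;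
\item[\textup{(v)}] $S_m(\bar a;\bar x)\wedge S_m(\bar a';\bar x)\to S_m(\bar a+\bar a';\bar x)$ and $S_m(\bar a;\bar x)\to S_m(c\bar a;\bar x)$;
\item[\textup{(vi)}] $S_3(1,-1,-1;x+y,x,y)$ and $S_3(1,-x,-y;xy,y,x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In a $d$-field these statements hold; (vi) expresses additivity and the Leibniz rule. Conversely, assume them, and let $V$ be the $K$-vector space with basis the symbols $[x]$, $x\in K$. By permuting, merging entries with equal $x$ by (iii), and deleting zero coefficients by (ii), each $S_m(\bar a;\bar x)$ is equivalent to some $S_l(\bar c;\bar z)$ with distinct $z_k$ and nonzero $c_k$, or else to some $S_1(0;x)$, which is true. In the first case $(\bar c;\bar z)$ is determined up to permutation by $\sum a_k[x_k]\in V$; the second case occurs iff $\sum a_k[x_k]=0$. So the truth of $S_m(\bar a;\bar x)$ depends only on the vector $\sum a_k[x_k]$. Let $W\subseteq V$ be the set of vectors for which it is true. Two vectors can be written over a common list $\bar x$ by padding with zero coefficients, so by (iv) and (v) $W$ is a subspace. Put $\Omega=V/W$ and $dx=[x]+W$. Then $d$ is additive and satisfies the Leibniz rule by (vi), $dK$ spans $\Omega$,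 and $\sum a_kdx_k=0$ iff $S_m(\bar a;\bar x)$.
\end{proof}

\subsection*{Dependence and partial derivatives}
Let $K$ be a $d$-field. A tuple $\bar b=(b_1,\dots,b_r)$ is \emph{independent} if $db_1,\dots,db_r$ are linearly independent; the empty tuple is independent. For a finite tuple $\bar b$ put
\[
D_{\bar b}=\{x\in K:dx\in\mathrm{span}_K(d\bar b)\},
\]
the set of elements that depend on $\bar b$; it is a subfield, because $d$ is a derivation. If $\bar b$ is independent and $x\in D_{\bar b}$, define $\partial^{\bar b}_ix\in K$ by
\[
dx=\sum_{i=1}^r\partial_i^{\bar b}(x)\,db_i .
\]
The maps $\partial_i^{\bar b}:D_{\bar b}\to K$ are derivations, to be thought of as $\partial/\partial b_i$. All this is $L$-definable uniformly in $\bar b$: for $r\ge1$ the tuple $\bar b$ is independent iff $S_r(\bar a;\bar b)$ holds for $\bar a=0$ only; $x\in D_{\bar b}$ iff $S_{r+1}(1,-y_1,\dots,-y_r;x,b_1,\dots,b_r)$ for some $y_1,\dots,y_r$; and when $\bar b$ is independent these $y_i$ are the $\partial_i^{\bar b}x$. We shall use the following consequences of linear algebra.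

\begin{enumerate}
\item[(D1)] Let $\bar a$ be a finite tuple and $a_I$ a maximal independent subtuple; we call $a_I$ a \emph{basis} of $\bar a$. Then $D_{\bar a}=D_{a_I}$, and this field contains all $a_i$.
\item[(D2)] Let $\bar b\bar c$ be independent and $|\bar b|=r$. Then $D_{\bar b}=\{x\in D_{\bar b\bar c}:\partial_j^{\bar b\bar c}x=0\text{ for }j>r\}$, and $\partial_i^{\bar b\bar c}x=\partial_i^{\bar b}x$ for $x\in D_{\bar b}$ and $i\le r$. Also $\partial_i^{\bar b}b_j=\delta_{ij}$.
\item[(D3)] \emph{If $x\notin D_{\bar b}$, then $x$ is transcendental over $D_{\bar b}$.} By (D1) we may take $\bar b$ independent, of length $r$. Then $\bar bx$ is independent, and $\partial=\partial^{\bar bx}_{r+1}$ is a derivation on $D_{\bar bx}$ with values in $K$ that kills $D_{\bar b}$ and satisfies $\partial x=1$. If $x$ had a minimal polynomial $q$ over $D_{\bar b}$, then $0=\partial(q(x))=q'(x)$, which is impossible in characteristic $0$.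
\end{enumerate}

\subsection*{The axioms of $T$}
Let $T$ be the $L$-theory with axioms
\begin{enumerate}
\item[(A1)] $K$ is a $d$-field (Lemma~\ref{lem:axioms});
\item[(A2)$_n$] there is an independent $n$-tuple, for each $n\ge1$;
\item[(A3)$_r$] for every independent $r$-tuple $\bar b$, each $\partial_i^{\bar b}$ maps $D_{\bar b}$ into $D_{\bar b}$, and $(D_{\bar b},\partial_1^{\bar b},\dots,\partial_r^{\bar b})\models\mathrm{DCF}_{0,r}$, for each $r\ge0$.
\end{enumerate}

By (A2), $\dim\Omega$ is infinite, so $D_{\bar b}\ne K$ for every finite $\bar b$: otherwise $dK\subseteq\mathrm{span}(d\bar b)$. This is the room missing in Example~\ref{ex:one}. Axiom (A3) contains an integrability condition: if $x$ depends on $\bar b$, so do its partial derivatives with respect to $\bar b$, and these derivations commute.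

\begin{lemma}\label{lem:consistent}
$T$ is consistent.
\end{lemma}

\begin{proof}
Fix $n\ge1$, let $(F,\partial)\models\mathrm{DCF}_{0,n}$, $\Omega=F^n$, and $dx=(\partial_1x,\dots,\partial_nx)$. On the rational function field $F(t_1,\dots,t_n)$ the derivations extend by $\partial_it_j=\delta_{ij}$; they commute, since the derivation $[\partial_i,\partial_l]$ kills $F$ and all $t_j$. By existential closedness there are $t_j\in F$ with $\partial_it_j=\delta_{ij}$, that is, $dt_1,\dots,dt_n$ is the standard basis of $\Omega$. So (A1) holds, and so does (A2)$_k$ for $k\le n$.

We check (A3)$_r$. For $r>n$ it is vacuous. Let $r\le n$ and let $b_1,\dots,b_r$ be independent. Extend it by some of the $t_j$ to a tuple $b_1,\dots,b_n$ such that $(db_j)_j$ is a basis of $\Omega$; that is, $J=(\partial_kb_j)$ is invertible. Then $D_{b_1\dots b_n}=F$. If $dx=\sum_iy_i\,db_i$, then $\partial_kx=\sum_iJ_{ki}y_i$ for all $k$, so $y_i=\sum_kP_{ik}\partial_kx$ with $P=J^{-1}$. Thus $\partial_i^{b_1\dots b_n}$ is the derivation $\partial'_i$ of Lemma~\ref{lem:coord}, and $(F,\partial')\models\mathrm{DCF}_{0,n}$. By (D2), $D_{b_1\dots b_r}$ is the field of common constants of $\partial'_j$, $j>r$, and its derivations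 are the restrictions of $\partial'_1,\dots,\partial'_r$. So (A3)$_r$ for $(b_1,\dots,b_r)$ is Lemma~\ref{lem:const}.

A finite part of $T$ contains (A2)$_k$ for finitely many $k$ only, so it holds in the above structure for $n$ large enough. By compactness $T$ is consistent.
\end{proof}

\section{Types in $T$}\label{sec:types}

\subsection*{Completeness and the isolating formula}
We describe the type of a tuple by its differential type in its own coordinates. For $K,K'\models T$ and tuples $\bar a\in K$, $\bar a'\in K'$ of the same finite length, write $\bar a\approx\bar a'$ if for some index set $I$, with $r=|I|$, the tuples $a_I$ and $a'_I$ are bases of $\bar a$ and $\bar a'$, and $\bar a$ and $\bar a'$ have the same quantifier-free $L_r$-type in $(D_{\bar a},\partial^{a_I})$ and $(D_{\bar a'},\partial^{a'_I})$, respectively. By (D1) and (A3) these are models of $\mathrm{DCF}_{0,r}$ containing $\bar a$ and $\bar a'$.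

The next lemma is the argument of Example~\ref{ex:one} over parameters: a new coordinate carries no information besides being new.

\begin{lemma}\label{lem:new}
If $\bar a\approx\bar a'$, $e\in K\setminus D_{\bar a}$ and $e'\in K'\setminus D_{\bar a'}$, then $\bar ae\approx\bar a'e'$.
\end{lemma}

\begin{proof}
Let $I$ and $r$ be as in the definition. Then $(a_I,e)$ is a basis of $\bar ae$. By (D2), on $D_{\bar a}$ the derivations $\partial_i^{a_Ie}$ with $i\le r$ agree with $\partial_i^{a_I}$, while $\partial_{r+1}^{a_Ie}$ vanishes; moreover $\partial_i^{a_Ie}e=\delta_{i,r+1}$. We claim that each $L_{r+1}$-term in $(\bar a,e)$ equals a polynomial $\sum_jt_j(\bar a)e^j$, where the $t_j$ are $L_r$-terms depending only on the given term, evaluated in $(D_{\bar a},\partial^{a_I})$. This is clear for variables and constants and is preserved by ring operations, and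
\[
\partial_i^{a_Ie}\Bigl(\sum_jt_j(\bar a)e^j\Bigr)=\sum_j\partial_i^{a_I}(t_j(\bar a))\,e^j\quad(i\le r),\qquad
\partial_{r+1}^{a_Ie}\Bigl(\sum_jt_j(\bar a)e^j\Bigr)=\sum_jj\,t_j(\bar a)\,e^{j-1}.
\]
The coefficients lie in $D_{\bar a}$ by (A3), so by (D3) the polynomial vanishes at $e$ iff $t_j(\bar a)=0$ for all $j$. The same $t_j$ serve for $(\bar a',e')$, and $t_j(\bar a)=0$ iff $t_j(\bar a')=0$ because $\bar a\approx\bar a'$. So the quantifier-free $L_{r+1}$-types of $\bar ae$ and $\bar a'e'$ agree.
\end{proof}

\begin{proposition}\label{prop:complete}
$T$ is complete. If $K,K'\models T$ and $\bar a\approx\bar a'$, then $\mathrm{tp}_L(\bar a)=\mathrm{tp}_L(\bar a')$.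
\end{proposition}

\begin{proof}
First let $K,K'$ be $\omega$-saturated. We show that $\approx$ is a back-and-forth system.

\emph{Atomic formulas are preserved.} Let $\bar a\approx\bar a'$ with $I$ and $r$ as above. For ring equations the claim is clear. For $S_m$, let $c_k,x_k$ be ring terms evaluated at $\bar a$. They lie in $D_{\bar a}$, and
\[
\sum_kc_k\,dx_k=\sum_{i=1}^r\Bigl(\sum_kc_k\,\partial_i^{a_I}x_k\Bigr)da_i ,
\]
where we write $a_1,\dots,a_r$ for the entries of $a_I$. As the $da_i$ are linearly independent, the sum vanishes iff the $L_r$-terms $\sum_kc_k\partial_i^{a_I}x_k$ vanish at $\bar a$ for all $i\le r$. The same holds for $\bar a'$.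

\emph{Extension.} Let $\bar a\approx\bar a'$ and $e\in K$. If $e\notin D_{\bar a}$, take any $e'\in K'\setminus D_{\bar a'}$, which exists by (A2), and use Lemma~\ref{lem:new}. Suppose $e\in D_{\bar a}$. The structure $(D_{\bar a'},\partial^{a'_I})$ is definable in $K'$ over $a'_I$, so it is an $\omega$-saturated model of $\mathrm{DCF}_{0,r}$. By quantifier elimination $\bar a$ and $\bar a'$ have the same complete $L_r$-type, so there is $e'\in D_{\bar a'}$ such that $(\bar a,e)$ and $(\bar a',e')$ have the same $L_r$-type. Then $\bar ae\approx\bar a'e'$ with the same $I$. The other direction is symmetric.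

Hence $\approx$-related tuples in $\omega$-saturated models have the same type. The empty tuples are $\approx$-related, since both fields have characteristic $0$; so any two $\omega$-saturated models are elementarily equivalent, and $T$ is complete. For arbitrary $K,K'$ pass to $\omega$-saturated elementary extensions. This preserves $\approx$, because $D_{\bar a}$ and $\partial^{a_I}$ are definable.
\end{proof}

\begin{corollary}\label{cor:isolate}
Let $K\models T$, let $\bar y$ be a finite tuple in $K$ and $m\ge1$. The formula
\[
x_1\notin D_{\bar y}\ \wedge\ x_2\notin D_{\bar yx_1}\ \wedge\ \cdots\ \wedge\ x_m\notin D_{\bar yx_1\dots x_{m-1}}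
\]
isolates a complete type over $\bar y$.
\end{corollary}

\begin{proof}
It is consistent by (A2). If $\bar x,\bar x'$ satisfy it in an elementary extension of $K$, then $\bar y\bar x\approx\bar y\bar x'$ by $m$ applications of Lemma~\ref{lem:new}, starting from $\bar y\approx\bar y$. Now apply Proposition~\ref{prop:complete}.
\end{proof}

\subsection*{Stability}
To count types over a countable model we also have to deal with the elements of the fields $D_{\bar b}$. The danger is that parameters outside $D_{\bar b}$ might induce new structure on $D_{\bar b}$; linear disjointness rules this out.

\begin{lemma}\label{lem:induced}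
Let $N\prec N^*$ be models of $T$ and let $\bar b\in N$ be independent, $r=|\bar b|$. If $x,x'\in D_{\bar b}(N^*)$ have the same quantifier-free $L_r$-type over $D_{\bar b}(N)$ in $(D_{\bar b}(N^*),\partial^{\bar b})$, then $\mathrm{tp}(x/N)=\mathrm{tp}(x'/N)$.
\end{lemma}

\begin{proof}
Let $\bar z\in N$ be a finite tuple. Choose $\bar c$ among the entries of $\bar z$ such that $\bar b\bar c$ is a basis of $\bar b\bar z$; let $n=|\bar b\bar c|$ and $Q=D_{\bar b\bar c}(N)$. By Proposition~\ref{prop:complete} it suffices to show $\bar b\bar c\bar zx\approx\bar b\bar c\bar zx'$, with common basis $\bar b\bar c$. So let $t$ be an $L_n$-term; we have to see that $t(\bar b,\bar c,\bar z,x)=0$ iff $t(\bar b,\bar c,\bar z,x')=0$ in $(D_{\bar b\bar c}(N^*),\partial^{\bar b\bar c})$.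

Write $\partial_i$ for $\partial_i^{\bar b\bar c}$. By (D2), on $D_{\bar b}(N^*)$ the derivations $\partial_i$ with $i\le r$ agree with $\partial_i^{\bar b}$ and those with $i>r$ vanish. So $\partial^\theta x\in D_{\bar b}(N^*)$ for each monomial $\theta$ in $\partial_1,\dots,\partial_r$, and $\partial_j\partial^\theta x=0$ for $j>r$. The field $Q$ is closed under all $\partial_i$ by (A3). By induction on $t$,
\[
t(\bar b,\bar c,\bar z,x)=f\bigl((\partial^\theta x)_\theta\bigr)\quad\text{with } f\in Q[X_\theta]_\theta ,
\]
where $f$ depends only on $t$ and $\bar b\bar c\bar z$; the same $f$ works for $x'$.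

Apply Lemma~\ref{lem:lindisj} to $Q\subseteq D_{\bar b\bar c}(N^*)$ and the derivations $\partial_j$, $j>r$. Their common constants are $D_{\bar b}(N^*)$, and $D_{\bar b}(N^*)\cap Q=D_{\bar b}(N)$. So $Q$ and $D_{\bar b}(N^*)$ are linearly disjoint over $D_{\bar b}(N)$. Write $f=\sum_kq_kf_k$ with $f_k\in D_{\bar b}(N)[X_\theta]_\theta$ and $q_k\in Q$ linearly independent over $D_{\bar b}(N)$. The values $f_k((\partial^\theta x)_\theta)$ lie in $D_{\bar b}(N^*)$, so $f((\partial^\theta x)_\theta)=0$ iff $f_k((\partial^\theta x)_\theta)=0$ for all $k$. The latter depends only on the quantifier-free $L_r$-type of $x$ over $D_{\bar b}(N)$, so it holds for $x$ iff it holds for $x'$.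
\end{proof}

\begin{proposition}\label{prop:omega}
$T$ is $\omega$-stable.
\end{proposition}

\begin{proof}
Let $N\models T$ be countable. We show that $S_1(N)$ is countable; this is enough, since the types of longer tuples are then counted by adding one coordinate at a time. Let $N^*\succ N$ realize all types in $S_1(N)$. By Corollary~\ref{cor:isolate} the elements of $N^*$ lying in no $D_{\bar z}$ with $\bar z\in N$ finite all have the same type over $N$. Any other element $x$ lies in $D_{\bar b}(N^*)$ for some finite independent $\bar b\in N$, by (D1). There are countably many $\bar b$. For each of them $\mathrm{DCF}_{0,r}$, $r=|\bar b|$, is $\omega$-stable, so there are only countably many quantifier-free $L_r$-types over the countable set $D_{\bar b}(N)$, and by Lemma~\ref{lem:induced} these determine $\mathrm{tp}(x/N)$.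
\end{proof}

So $T$ and $T^{eq}$ are $\omega$-stable, hence superstable, in a countable language; $T^{eq}$ is the theory with which we answer the question.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

From now on $K$ is the field sort of the monster model $\bar M$ of $T$; elements of $K$ are called \emph{real}. Besides Fact~\ref{fact:ss}(a) and (b) we use the following.

\begin{fact}\label{fact:os}
Let $H$ be a group definable over $A$ in an $\omega$-stable theory.
\begin{enumerate}
\item[\textup{(a)}] A type of elements of $H$ over $B\supseteq A$ is generic iff it has the maximal Morley rank $RM(H)$. The number of global generic types is the Morley degree of $H$.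
\item[\textup{(b)}] A definable subgroup of infinite index has smaller Morley rank than $H$.
\item[\textup{(c)}] An extension of a type is nonforking iff it has the same Morley rank, and $U(p)\le RM(p)$ for all $p$.
\item[\textup{(d)}] A definable map with finite fibers preserves the Morley rank of definable sets.
\end{enumerate}
\end{fact}

Consequently, if $H$ has Morley degree $1$, then over each $B$ over which $H$ is defined there is a unique generic type. We denote it by $p_B$; it is stationary, and its nonforking extension over $B'\supseteq B$ is $p_{B'}$.

\subsection*{Powers of the field}
For $m\ge1$ and a finite real tuple $\bar b$ let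
\[
Y^m_{\bar b}=\{(x_1,\dots,x_m)\in K^m:\ x_i\notin D_{\bar bx_1\dots x_{i-1}}\text{ for }i=1,\dots,m\}.
\]
By Corollary~\ref{cor:isolate} this is the set of realizations of one complete type over $\bar b$. We show that this type is the generic one.

\begin{lemma}\label{lem:Km}
For $m\ge1$ the group $(K^m,+)$ has Morley degree $1$, and for every finite real $\bar b$ the set $Y^m_{\bar b}$ is the set of realizations of its generic type over $\bar b$. Moreover
\[
RM(K^m\setminus Y^m_{\bar b})<RM(K^m)\qquad\text{and}\qquad RM(K^{m-1})<RM(K^m).
\]
\end{lemma}

\begin{proof}
For every finite real $\bar c$, $D_{\bar c}$ is a proper subfield of $K$ by (A2), and it is infinite. Hence $K/D_{\bar c}$ is a nonzero vector space over an infinite field, and $D_{\bar c}$ has infinite index in $(K,+)$.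

The complement of $Y^m_{\bar b}$ is $Z_1\cup\cdots\cup Z_m$ with $Z_i=\{\bar x\in K^m:x_i\in D_{\bar bx_1\dots x_{i-1}}\}$. Suppose that $K^m$ is covered by finitely many translates $\bar u^s+Z_i$ of some $Z_i$. Fix all coordinates except $x_i$, for instance as $0$. Then every $x_i\in K$ lies in one of the cosets
\[
u_i^s+D_{\bar b,\,x_1-u_1^s,\dots,\,x_{i-1}-u_{i-1}^s} .
\]
All these subfields are contained in the single field $D_{\bar c}$, where $\bar c$ consists of $\bar b$ and all the $x_j-u_j^s$ with $j<i$. So $K$ is a finite union of cosets of $D_{\bar c}$, which is impossible. Therefore each $Z_i$ is non-generic, and so is their union.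

Hence every generic type over $\bar b$ contains the formula defining $Y^m_{\bar b}$, which isolates a complete type: there is exactly one generic type over $\bar b$, and $Y^m_{\bar b}$ is its set of realizations. Two distinct global generic types would already differ over some finite real $\bar b$; so there is a unique one, and $K^m$ has Morley degree $1$. If $K^m\setminus Y^m_{\bar b}$ had rank $RM(K^m)$, it would contain a realization of a type over $\bar b$ of that rank, that is, of a generic type. Finally, $\{0\}\times K^{m-1}$ is a subgroup of infinite index in $K^m$.
\end{proof}

\subsection*{From $K^m$ to a group with a large cell}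
The groups we are interested in are covered by a set parametrized by part of $K^m$, up to a set of smaller dimension. This is enough.

\begin{lemma}\label{lem:chart}
Let $H$ be a group, $E\subseteq K^m$ a set containing $(K\setminus\{0\})^m$, and $\rho:E\to H$ a map with finite fibers, all definable over a finite real tuple $\bar a$. Suppose $RM(H\setminus\rho(E))<RM(K^m)$. Then $H$ has Morley degree $1$, and for every finite real $\bar b$ containing $\bar a$ the generic type $p_{\bar b}$ of $H$ over $\bar b$ is isolated by the formula defining $\rho(Y^m_{\bar b})$.
\end{lemma}

\begin{proof}
Since $0$ lies in every $D_{\bar c}$, we have $Y^m_{\bar b}\subseteq(K\setminus\{0\})^m\subseteq E$. By Lemma~\ref{lem:Km}, $E$ has rank $RM(K^m)$ and degree $1$. Hence $RM(\rho(E))=RM(K^m)$, and $RM(H)=RM(K^m)$. If $H$ had two disjoint definable subsets of rank $RM(H)$, then their intersections with $\rho(E)$ would have the same rank, and the preimages of these in $E$ would be disjoint sets of rank $RM(E)$; so $H$ has degree $1$. Next,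
\[
H\setminus\rho(Y^m_{\bar b})\subseteq\bigl(H\setminus\rho(E)\bigr)\cup\rho\bigl(E\setminus Y^m_{\bar b}\bigr)
\]
has rank less than $RM(H)$, so $p_{\bar b}$ contains the formula defining $\rho(Y^m_{\bar b})$. All elements of $\rho(Y^m_{\bar b})$ have the same type over $\bar b$, because all elements of $Y^m_{\bar b}$ do. So this formula isolates $p_{\bar b}$.
\end{proof}

\subsection*{Imaginary parameters}
A finite set of imaginaries need not be interdefinable with a real tuple, so we have to descend from $\bar b$ to a set $B\subset\mathrm{dcl}^{eq}(\bar b)$. The set of realizations of $p_B$ contains those of $p_{\bar b'}$ for all conjugates $\bar b'$ of $\bar b$ over $B$, but when $\mathrm{tp}(\bar b/B)$ is not isolated, a quantifier over such conjugates is not expressed by a formula. Definability of types takes its place.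

\begin{lemma}\label{lem:descent}
Let $B\subset\bar M^{eq}$ be finite and let $H$ be a $B$-definable group of Morley degree $1$. Let $\bar b$ be a finite real tuple with $B\subset\mathrm{dcl}^{eq}(\bar b)$. If $p_{\bar b}$ is isolated, then so is $p_B$.
\end{lemma}

\begin{proof}
Let $\varphi(x,\bar b)$ isolate $p_{\bar b}$, write $\hat B=\mathrm{acl}^{eq}(B)$, and let $q=\mathrm{tp}(\bar b/\hat B)$, a stationary type. By definability of the global nonforking extension of $q$ there is a formula $\chi(x)$ over $\hat B$, implying $x\in H$, such that for $g\in H$
\[
\chi(g)\quad\Longleftrightarrow\quad\varphi(g,\bar b')\ \text{ for some (equivalently, every) }\bar b'\text{ realizing the nonforking extension of }q\text{ to }\hat Bg .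
\]
If $\bar b'\models q$, then $\bar b'$ is conjugate to $\bar b$ over $B$. Since $H$ is $B$-definable, $B\subset\mathrm{dcl}^{eq}(\bar b')$ and $\varphi(x,\bar b')$ isolates $p_{\bar b'}$.

We claim that $p_B(\bar M)=\chi(\bar M)$. Let $g\models p_B$. Passing to $\hat B$ does not change the Morley rank, so $g$ is generic over $\hat B$. Let $\bar b'$ realize the nonforking extension of $q$ to $\hat Bg$. By symmetry $g$ is independent of $\bar b'$ over $\hat B$, so $g$ is generic over $\hat B\bar b'$ and hence over $\bar b'$. Thus $\varphi(g,\bar b')$, and $\chi(g)$ holds. Conversely, let $\chi(g)$ hold. Then $\varphi(g,\bar b')$ for some $\bar b'\models q$, so $g$ is generic over $\bar b'$. As $B\subset\mathrm{dcl}^{eq}(\bar b')$, it is generic over $B$, that is, $g\models p_B$.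

So $p_B(\bar M)$ is definable. It is also invariant under $\mathrm{Aut}(\bar M/B)$, hence definable over $B$. A formula over $B$ that defines it isolates $p_B$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The theory $T$ is complete by Proposition~\ref{prop:complete} and $\omega$-stable by Proposition~\ref{prop:omega}. The group $G=\mathrm{PSL}_2(K)=\mathrm{SL}_2(K)/\{\pm1\}$ is infinite, $\emptyset$-definable in $T^{eq}$, and simple. We apply Lemma~\ref{lem:chart} with $m=3$, $E=(K\setminus\{0\})\times K^2$, the map $\rho$ of \eqref{eq:chart}, whose fibers are finite, and $\bar a=\emptyset$. The set $G\setminus\rho(E)$ is the image of $(K\setminus\{0\})\times K$ under $(v,z)\mapsto\pm\bigl(\begin{smallmatrix}0&v\\-1/v&z\end{smallmatrix}\bigr)$, which also has finite fibers, so its rank is at most $RM(K^2)<RM(K^3)$. Thus $G$ has Morley degree $1$, and $p_{\bar b}$ is isolated for every finite real $\bar b$.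

Let $B\subset\bar M^{eq}$ be finite, and choose a finite real $\bar b$ with $B\subset\mathrm{dcl}^{eq}(\bar b)$. By Lemma~\ref{lem:descent}, $p_B$ is isolated. So for every finite $A$ and every finite $B\supseteq A$ the nonforking extension $p_B$ of $p_A$ is isolated, and the generic type of $G$ is not eventually non-isolated.
\end{proof}

Explicitly, the generic type of $G$ over a finite real tuple $\bar b$ is isolated by
\[
\exists u,v,w\ \bigl(x=\rho(u,v,w)\ \wedge\ u\notin D_{\bar b}\ \wedge\ v\notin D_{\bar bu}\ \wedge\ w\notin D_{\bar buv}\bigr).
\]

\section{Ranks and other simple groups}\label{sec:B1}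

\begin{proof}[Proof of Theorem~\ref{thm:B1}\textup{(a)}]
\emph{Lower bound.} Let $b_1,b_2,\dots\in K$ be such that every initial segment is independent. By (A3), $D_\emptyset\subsetneq D_{b_1}\subsetneq D_{b_1b_2}\subsetneq\cdots$ are definable algebraically closed fields, and $U(D_\emptyset)\ge1$. By Lemma~\ref{lem:step} and induction $U(D_{b_1\dots b_k})\ge\omega^k$, so $U(K)\ge\omega^k$ for all $k$. Hence $U(K)\ge\omega^\omega$.

\emph{The rank of $D_{\bar b}$.} Let $N\models T$ be $\omega$-saturated and let $\bar b\in N$ be independent of length $r$. By Lemma~\ref{lem:induced}, in any elementary extension of $N$ two elements of $D_{\bar b}$ with different types over $N$ are separated by a quantifier-free $L_r$-formula over $D_{\bar b}(N)$. By compactness, every $N$-definable subset of $D_{\bar b}$ is defined by such a formula. So the $N$-definable subsets of $D_{\bar b}$ are those definable with parameters in the structure $(D_{\bar b}(N),\partial^{\bar b})$, which is an $\omega$-saturated model of $\mathrm{DCF}_{0,r}$. In an $\omega$-saturated model Morley rank can be computed with the sets definable over that model. Therefore $RM(D_{\bar b})$ in $T$ equals $RM(x=x)$ in $\mathrm{DCF}_{0,r}$, which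 is $\omega^r$ by Fact~\ref{fact:McGrail}.

\emph{Upper bound.} It suffices that every forking extension of the generic type of $K$ has $U$-rank less than $\omega^\omega$. Given one, extend it without forking to a type over an $\omega$-saturated model $N$; this does not change its rank, so the resulting type is still non-generic by Fact~\ref{fact:ss}(b). By Corollary~\ref{cor:isolate} the elements outside all $D_{\bar b}$ with $\bar b\in N$ finite realize a single type over $N$. The generic type over $N$ contains all formulas $x\notin D_{\bar b}$ by Lemma~\ref{lem:Km}, so it is this type. A realization of our non-generic type therefore lies in $D_{\bar b}$ for some finite independent $\bar b\in N$, and its $U$-rank is at most $RM(D_{\bar b})=\omega^r<\omega^\omega$, where $r=|\bar b|$.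

So $U(K)=\omega^\omega$, and $U(G)=\omega^\omega\cdot3$ by Lemma~\ref{lem:rankG}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B1}\textup{(b)}]
The idea is to use the big cell of $\mathbf G$ as the chart in Lemma~\ref{lem:chart}. The field $K=\bigcup_{\bar b}D_{\bar b}$ is a directed union of algebraically closed fields, hence algebraically closed. Let $H=\mathbf G(K)$. Since $H$ is infinite and abstractly simple, $\mathbf G$ is connected. A connected algebraic group has a normal affine subgroup whose quotient is an abelian variety; as infinite commutative groups are not simple, $\mathbf G$ is affine. It is not solvable, so its radical is trivial, and $\mathbf G$ is semisimple. Let $O\subseteq H$ be its big cell, the product of a maximal torus and the unipotent radicals of two opposite Borel subgroups containing it. It is Zariski open and dense in $H$ and isomorphic as a variety to $\mathbb A^{2M}\times\mathbb G_m^l$, where $M$ is the number of positive roots and $l$ is the dimension of the torus. Let $m=2M+l=\dim\mathbf G$, and let $\rho:E=K^{2M}\times(K\setminus\{0\})^l\to O$ be the corresponding bijection. Let $\bar a$ be a finite real tuple over which all these data are defined.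

The complement $H\setminus O$ is a finite union of affine varieties of dimension less than $m$. By Noether normalization each of them has a definable map with finite fibers to $K^{m-1}$, so $RM(H\setminus O)\le RM(K^{m-1})<RM(K^m)$ by Lemma~\ref{lem:Km}. Thus Lemma~\ref{lem:chart} applies: $H$ has Morley degree $1$, and $p_{\bar b}$ is isolated for every finite real $\bar b$ containing $\bar a$. If $B\subset\bar M^{eq}$ is any finite set over which $H$ is defined, choose a finite real $\bar b$ containing $\bar a$ with $B\subset\mathrm{dcl}^{eq}(\bar b)$. By Lemma~\ref{lem:descent}, $p_B$ is isolated.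
\end{proof}

\begin{thebibliography}{9}

\bibitem{CherlinShelah}
G.~Cherlin and S.~Shelah, \emph{Superstable fields and groups}, Ann. Math. Logic \textbf{18} (1980).

\bibitem{McGrail}
T.~McGrail, \emph{The model theory of differential fields with finitely many commuting derivations}, J. Symb. Logic \textbf{65} (2000).

\bibitem{Tanovic}
Predrag Tanovi\'c, \emph{Simple groups and the number of countable models}, arXiv:1304.7099 (2013).

\end{thebibliography}

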